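\title{The number of vertices of the polytope of polystochastic matrices}

\begin{abstract}
A nonnegative $d$-dimensional array of order $n$ is polystochastic if its entries sum to $1$ along every line. Let $V(n,d)$ be the number of vertices of the polytope of such arrays. We prove that $\ln V(n,d)=d\,n^{d-1}\ln n\,(1+o(1))$ for every fixed $d\ge3$. Together with the Birkhoff theorem for $d=2$, this confirms a conjecture posed by Potapov and Taranenko. More precisely, for $1<\alpha\le d$ the number of vertices with at most $\alpha n^{d-1}$ nonzero entries has logarithm $\alpha\,n^{d-1}\ln n\,(1+o(1))$. The vertices are built by lifting one small rigid weighted hypergraph through an algebraic coloring of the lines, substituting partial Latin hypercubes with a common leftover, and absorbing the leftover into the lines of a reserved color.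
\end{abstract}

\section{Introduction}

Let $[n]=\{1,\dots,n\}$. A \emph{$d$-dimensional matrix of order $n$} is a real array indexed by the \emph{cells} $v=(v_1,\dots,v_d)\in[n]^d$. A \emph{line} of direction $i$ is the set of $n$ cells obtained by fixing all coordinates except the $i$th; there are $dn^{d-1}$ lines. A nonnegative matrix is \emph{polystochastic} if its entries sum to $1$ on every line. The polystochastic matrices form a convex polytope $\Omega_n^d\subset\mathbb R^{n^d}$, and $V(n,d)$ denotes the number of its vertices. All asymptotic statements are for fixed $d$ and $n\to\infty$.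

For $d=2$ these are the doubly stochastic matrices. By the Birkhoff theorem the vertices are the permutation matrices, so $V(n,2)=n!$ and $\ln V(n,2)=n\ln n\,(1+o(1))$. For fixed $d\ge4$ it is known that
\[
n^{d-1}\ln n\,(1+o(1))\le\ln V(n,d)\le d\,n^{d-1}\ln n\,(1+o(1)),
\]
and for $d=3$ that
\[
\tfrac32\,n^{2}\ln n\,(1+o(1))\le\ln V(n,3)\le 3\,n^{2}\ln n\,(1+o(1)).
\]
The following conjecture is posed in the paper of Potapov and Taranenko~\cite{PT}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $d\ge2$ there is a constant $c_d$ with $1\le c_d\le d$ such that $\ln V(n,d)=c_d\,n^{d-1}\ln n\,(1+o(1))$ as $n\to\infty$.}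
\medskip

The two ends of the interval $[1,d]$ have a simple meaning. A vertex is determined by its support, the set of cells where it is nonzero. The support has at least $n^{d-1}$ cells, one on each line of a given direction, and at most $dn^{d-1}$ cells, the number of linear equations defining the polytope. A set of $\alpha n^{d-1}$ cells out of $n^d$ can be chosen in $n^{(\alpha+o(1))n^{d-1}}$ ways, so each cell of the support is worth at most about $\ln n$ in $\ln V(n,d)$. At the lower end are the $0$--$1$ matrices in $\Omega_n^d$, the indicators of \emph{Latin hypercubes}, that is, of sets meeting every line in exactly one cell. There are at most $n^{n^{d-1}}$ of them, so any $c_d>1$ must come from vertices with fractional entries. For $d=2$ there are no such vertices and the truth is at the lower end. For $d=3$ the constant $\frac32$ shows that fractional vertices dominate, but it leaves room for any value in $[\frac32,3]$. We show that for $d\ge3$ the truth is at the upper end.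

\begin{theorem}\label{thm:main}
The conjecture is true, with $c_2=1$ and $c_d=d$ for $d\ge3$. That is, for every fixed $d\ge3$,
\[
\ln V(n,d)=d\,n^{d-1}\ln n\,(1+o(1))\qquad(n\to\infty).
\]
\end{theorem}

For $\alpha>0$ let $V_\alpha(n,d)$ be the number of vertices of $\Omega_n^d$ with at most $\alpha n^{d-1}$ nonzero entries. For $\alpha<1$ there are none, and for $\alpha=1$ they are the Latin hypercubes. Above $1$ the crude count of supports is correct to first order in the logarithm.

\begin{theorem}\label{thm:alpha}
For fixed $d\ge3$ and fixed $\alpha\in(1,d]$,
\[
\ln V_\alpha(n,d)=\alpha\,n^{d-1}\ln n\,(1+o(1)).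
\]
Consequently, for every fixed $\varepsilon\in(0,d-1)$, the vertices with at most $(d-\varepsilon)n^{d-1}$ nonzero entries form a fraction $n^{-(\varepsilon+o(1))n^{d-1}}$ of all vertices of $\Omega_n^d$.
\end{theorem}

The upper bounds are the count of supports just described (Section~\ref{sec:upper}). The work is in the lower bound: one needs vertices with nearly $\alpha n^{d-1}$ support cells in which nearly every cell is chosen freely among $n^{1-o(1)}$ positions. Section~\ref{sec:color} introduces the device that produces such vertices and works it out for $d=3$ in order $9m$. Sections~\ref{sec:template}--\ref{sec:assembly} supply the three ingredients that the general case needs, and Section~\ref{sec:count} contains the count.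

\section{Vertices, supports, and the upper bound}\label{sec:upper}

For a cell $v$ let $v_{-i}$ denote $v$ with the $i$th coordinate omitted; the direction-$i$ line through $v$ is determined by $v_{-i}$. For an array $F$ let $(S_iF)(v_{-i})=\sum_{v_i}F(v)$ be its sum on that line. A \emph{null array} is a real array all of whose line sums are $0$, and a set of cells is \emph{rigid} if the only null array supported in it is $0$.

Later we need polytopes with other line sums, so let $\mu$ assign a real number $\mu(L)\ge0$ to each line $L$ of $[n]^d$, and let $\Omega(\mu)$ be the set of nonnegative arrays with sum $\mu(L)$ on each $L$. It is a bounded polyhedron, so it has a vertex if it is nonempty. Recall that a point of a polytope is a vertex if and only if it is not the midpoint of two distinct points of the polytope.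

\begin{lemma}\label{lem:vertex}
\begin{enumerate}
\item[(a)] A point $z\in\Omega(\mu)$ is a vertex if and only if $\operatorname{supp}z$ is rigid.
\item[(b)] Different vertices of $\Omega(\mu)$ have different supports.
\item[(c)] A vertex of $\Omega(\mu)$ has at most as many nonzero entries as there are lines $L$ with $\mu(L)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $w\ne0$ is a null array supported in $\operatorname{supp}z$, then $z\pm\varepsilon w\in\Omega(\mu)$ for small $\varepsilon>0$, and $z$ is their midpoint. Conversely, if $z=\frac12(z'+z'')$ with $z'\neq z''$ in $\Omega(\mu)$, then the nonnegative arrays $z',z''$ vanish wherever $z$ does, and $z'-z''$ is a nonzero null array supported in $\operatorname{supp}z$.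

(b) The difference of two vertices with the same support is a null array on a rigid set.

(c) A vertex $z$ vanishes on every line with $\mu(L)=0$. Hence an array supported in $\operatorname{supp}z$ is null as soon as its sums on the lines with $\mu(L)>0$ vanish. By (a), the linear map sending such an array to these sums is injective; compare dimensions.
\end{proof}

\begin{proposition}\label{prop:upper}
We have $V(n,d)=V_d(n,d)$, and for $n\ge d\ge\alpha>0$,
\[
V_\alpha(n,d)\le\Big(\frac{en}{\alpha}\Big)^{\alpha n^{d-1}}.
\]
In particular $\ln V_\alpha(n,d)\le\alpha\,n^{d-1}\ln n\,(1+o(1))$ for fixed $\alpha\in(0,d]$.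
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:vertex}(c), as there are $dn^{d-1}$ lines. For real $0<\kappa\le N$ and $s\le\kappa$ we have $1\le(N/\kappa)^{\kappa}(\kappa/N)^s$, so
\[
\sum_{s\le\kappa}\binom Ns\le\Big(\frac N\kappa\Big)^{\kappa}\sum_{s=0}^N\binom Ns\Big(\frac\kappa N\Big)^{s}=\Big(\frac N\kappa\Big)^{\kappa}\Big(1+\frac\kappa N\Big)^{N}\le\Big(\frac{eN}\kappa\Big)^{\kappa}.
\]
By Lemma~\ref{lem:vertex}(b), $V_\alpha(n,d)$ is at most this sum with $N=n^d$ and $\kappa=\alpha n^{d-1}\le N$.
\end{proof}

It is instructive to see why the bound with $\alpha=d$ is not attained for $d=2$. There the lines are the points of a bipartite graph and the cells are its edges. A cycle in the support has even length and carries the null array with alternating entries $\pm1$, so a rigid support is a forest. An edge at a leaf has value $1$, so its other endpoint is a leaf as well. Thus every component is a single edge, and the support has $n$ cells, not $2n$. For $d\ge3$ odd cycles become available, and one of them is enough to start a large fractional structure. From now on $d\ge3$ is fixed.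

\section{Coloring the lines, and an example}\label{sec:color}

\subsection{The coloring}

We want to reduce a structure on the $dn^{d-1}$ lines to a structure of bounded size. To this end we color the lines with $q$ colors, where $q$ is a prime, so that every cell gets a $d$-tuple of colors, one from each line through it, and so that along a line the other $d-1$ colors take every combination of values exactly once.

Let $G_i=\mathbb Z_q^{[d]\setminus\{i\}}$, let $M=|G_i|=q^{d-1}$, and let $\mathbf G=G_1\times\dots\times G_d$. We view $\mathbf G$ as the cell set of a $d$-dimensional matrix of order $M$; using a different index set in each coordinate is only a relabeling. A point $u\in\mathbf G$ is a $d\times d$ table $(u_{ij})_{i\ne j}$ over $\mathbb Z_q$ with empty diagonal, whose $i$th row is the $i$th coordinate $u_i\in G_i$. Let $\varphi$ be the vector of column sums: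
\[
\varphi_j(u)=\sum_{i\ne j}u_{ij},\qquad \varphi(u)=(\varphi_1(u),\dots,\varphi_d(u))\in\mathbb Z_q^d,\qquad E_\sigma=\{u\in\mathbf G:\varphi(u)=\sigma\}.
\]
Row $j$ has no entry in column $j$, so $\varphi_j(u)$ depends only on $u_{-j}$. We write it also as $\varphi_j(u_{-j})$ and call it the \emph{color} of the direction-$j$ line through $u$. The map $\varphi$ is a group homomorphism, and $E_0$ is its kernel. For $\sigma,\sigma'\in\mathbb Z_q^d$ with $\sigma_i=\sigma'_i$ let $\tau_i(\sigma,\sigma')\in\mathbf G$ be the table whose $i$th row is $(\sigma'_j-\sigma_j)_{j\ne i}$ and whose other rows are $0$.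

\begin{lemma}\label{lem:color}
\begin{enumerate}
\item[(a)] A direction-$i$ line of color $\kappa$ in $\mathbf G$ contains exactly one point of $E_\sigma$ if $\sigma_i=\kappa$, and none otherwise.
\item[(b)] For each $i$ and $\kappa$ there are $M^{d-1}/q$ direction-$i$ lines of color $\kappa$, and $|E_\sigma|=M^{d-1}/q$ for all $\sigma$.
\item[(c)] If $\sigma_i=\sigma'_i$ and $u\in E_\sigma$, then the point of $E_{\sigma'}$ on the direction-$i$ line through $u$ is $u+\tau_i(\sigma,\sigma')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On the line all rows but the $i$th are fixed, $\varphi_i=\kappa$ is constant, and for $j\ne i$ the equation $\sigma_j=\varphi_j(u)=u_{ij}+\sum_{l\ne i,j}u_{lj}$ has exactly one solution $u_{ij}$.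

(b) The map $u_{-i}\mapsto\varphi_i(u_{-i})$ is a surjective homomorphism onto $\mathbb Z_q$ from a group of order $M^{d-1}$, so each color has $M^{d-1}/q$ lines. By (a), $E_\sigma$ has exactly one point on each direction-$i$ line of color $\sigma_i$ and no other points.

(c) Adding $\tau_i(\sigma,\sigma')$ changes only row $i$ and adds $\sigma'_j-\sigma_j$ to the $j$th column sum for each $j\neq i$.
\end{proof}

Part (c) says that moving along lines from one fiber to another is a translation of the group $\mathbf G$ by a fixed vector. All such moves commute and have order dividing $q$.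

Let $Q\subseteq\mathbb Z_q$ be a set of colors. A \emph{node} is a pair $(i,\kappa)$ with $i\in[d]$ and $\kappa\in Q$; it belongs to \emph{part} $i$. A tuple $\sigma\in Q^d$ \emph{lies in} the $d$ nodes $(i,\sigma_i)$. A \emph{template} on $Q$ is a set $H\subseteq Q^d$ with values $x_\sigma>0$ $(\sigma\in H)$ such that the values of the elements of $H$ lying in any given node sum to $1$. We identify a node with the set of elements of $H$ lying in it. By Lemma~\ref{lem:color}(a), a direction-$i$ line of color $\kappa$ meets $\bigcup_{\sigma\in H}E_\sigma$ in one point for each element of the node $(i,\kappa)$. So nodes are models of lines, and for a template on $Q=\mathbb Z_q$ the array $u\mapsto x_{\varphi(u)}$, extended by $0$, is polystochastic of order $M$ with $\frac{|H|}{q}M^{d-1}$ nonzero entries.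

\subsection{An example in dimension three}

\begin{example}\label{ex:small}
Let $d=3$, $q=3$, $Q=\mathbb Z_3$, so $M=9$ and $|E_\sigma|=27$. Write tuples as words and take
\[
H=\{111,\,122,\,212,\,221,\,000\},\qquad x_{000}=1,\qquad x_\sigma=\tfrac12\ \text{ for the other four }\sigma .
\]
The nodes of color $0$ equal $\{000\}$, and the others are
\[
\begin{array}{lll}
(1,1)=\{111,122\}, & (2,1)=\{111,212\}, & (3,1)=\{111,221\},\\
(1,2)=\{212,221\}, & (2,2)=\{122,221\}, & (3,2)=\{122,212\},
\end{array}
\]
so this is a template. Let $m\ge1$ and let $\mathcal L_m$ be the set of Latin hypercubes in $[m]^3$, that is, Latin squares of order $m$. Use the index set $G_i\times[m]$ in coordinate $i$, so that $n=9m$ and a cell is a pair $(u,v)\in\mathbf G\times[m]^3$. For every $u$ with $\varphi(u)\in H$ choose $\Pi_u\in\mathcal L_m$ and put $z(u,v)=x_{\varphi(u)}$ if $v\in\Pi_u$; all other entries are $0$.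

The direction-$i$ line through $(u,v)$ consists of the cells $(u',v')$ with $u'$ on the direction-$i$ line of $u$ and $v'$ on the direction-$i$ line of $v$. Each $\Pi_{u'}$ meets the latter line once. So the support of $z$ has one cell on our line for each element of the node $(i,\varphi_i(u))$, the sum is $1$, and $z\in\Omega_{9m}^3$.

Now fix $\Pi^*\in\mathcal L_m$, take $\Pi_u=\Pi^*$ for $\varphi(u)\in C=\{111,122,212\}$, and let $\Pi_u$ be \emph{arbitrary} for $\varphi(u)\in P=\{221,000\}$. We claim that $z$ is a vertex. Let $w$ be a null array supported in $\operatorname{supp}z$, and let $v\in\Pi^*$. The nodes $(1,1)$, $(3,2)$, $(2,1)$ join the elements of $C$ in a triangle $111\to122\to212\to111$. A line through $(u,v)$ whose direction and color form one of these nodes contains two support cells, both with second component $v$, and $w$ has opposite values on them. One turn round the triangle changes the sign three times and adds to $u\in E_{111}$ the table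
\[
\tau=\tau_1(111,122)+\tau_3(122,212)+\tau_2(212,111)=\begin{pmatrix}\cdot&1&1\\-1&\cdot&-1\\1&-1&\cdot\end{pmatrix}\in E_0 .
\]
Thus $w(u+\tau,v)=-w(u,v)$. The turn does not close up, since $\tau\ne0$, but three turns do, since $3\tau=0$, and they give $w(u,v)=-w(u,v)$. Hence $w=0$ over $E_{111}$, and then over $E_{122}$ and $E_{212}$. For $u\in E_{221}$ and $v\in\Pi_u$, the direction-$1$ line through $(u,v)$ has color $2$ and contains one other support cell, which lies over $E_{212}$; so $w(u,v)=0$, whatever $\Pi_u$ is. A support cell over $E_{000}$ is alone on its lines. Hence $w=0$.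

We have found $|\mathcal L_m|^{54}$ vertices of $\Omega_{9m}^3$, each with $135m^2=\frac53n^2$ nonzero entries.
\end{example}

The example has two phases. In the \emph{core} $C$ rigidity comes from arithmetic, and this is why the core uses a single $\Pi^*$: otherwise a turn round the triangle would also move $v$, and we would lose control of the parity of the cycle. Outside the core rigidity \emph{propagates}, one element at a time, through a line on which only one value of $w$ is still unknown, and this argument does not care which $\Pi_u$ are used.

\begin{remark}\label{rem:q2}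
The arithmetic condition in the core is needed. For $q=2$ the tuples $000,011,101,110$ with values $\frac12$ form a template of the same shape. The lifted array on $\mathbf G$ is not a vertex of $\Omega_4^3$: its support is the set of tables whose six entries have even sum, and it contains the $2\times2\times2$ subcube of tables with constant rows $(\epsilon_i,\epsilon_i)$, which carries the null array $(-1)^{\epsilon_1+\epsilon_2+\epsilon_3}$.
\end{remark}

In general the number of free choices is $\frac{|P|}{q}M^{d-1}$, and each choice is worth at most $m^{d-1}\ln m$, so the method can give the constant $|P|/q$. In Example~\ref{ex:small} this is only $\frac23$. Three things remain to be done.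
\begin{enumerate}
\item[(1)] Find templates with a bounded core and with $|P|/q$ close to any prescribed $\alpha\in(1,d]$ (Section~\ref{sec:template}).
\item[(2)] Find a family of size $m^{(1-o(1))m^{d-1}}$ from which to choose the $\Pi_u$. We avoid counting Latin hypercubes: we use partial ones, which all miss the same small set of lines (Section~\ref{sec:partial}).
\item[(3)] Fill the missed lines, and the lines that appear because $n$ is not a multiple of $M$, without destroying rigidity. For this we keep the color $0$ out of the template and use its lines as a reservoir (Section~\ref{sec:assembly}).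
\end{enumerate}

\section{A rigid template with a bounded core}\label{sec:template}

Let $Q=\mathbb Z_q\setminus\{0\}$, so each part has $q-1$ nodes. If $|H|$ is to be close to $dq$, the total number of nodes, then a node must contain about $d$ elements on average, so the typical value is $1/d$. Propagation alone cannot produce fractional values. Indeed, suppose that the elements of a template are ordered so that each lies in a node whose other elements all precede it. Then the first element is alone in a node, has value $1$, and is therefore alone in all its nodes; removing it and repeating, we find that all values are $1$ and $|H|=q-1$. So we need a core that creates the value $1/d$. After that, a chain keeps it alive: a new element of value $1/d$ completes one node that already has sum $1-1/d$ and contributes to $d-1$ fresh nodes. One level of the chain spends one node of each part and contains $d$ elements, while an element of value $1$ also spends one node of each part. The length $T$ of the chain therefore tunes $|H|/q$ between $1$ and $d$.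

\begin{lemma}\label{lem:template}
Let $T$ be an integer with $0\le T\le q-d-8$. There is a template $(H,x)$ on $Q=\mathbb Z_q\setminus\{0\}$ with a partition $H=C\sqcup P$ such that:
\begin{enumerate}
\item[(a)] $C=\{c_1,\dots,c_d,h,h'\}$, and there are nodes $A$ in part $1$, $B_j$ in part $j$ $(2\le j\le d)$, $B_2'$ in part $2$ and $B_3'$ in part $3$ with
\[
A=\{c_1,\dots,c_d\},\qquad B_j=\{c_j,h\},\qquad B_2'=\{c_1,h'\},\qquad B_3'=\{c_2,h'\};
\]
\item[(b)] $P$ has a linear order in which every $p\in P$ lies in a node all of whose other elements belong to $C$ or precede $p$;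
\item[(c)] $|P|\ge(d-1)T+q-8$ and $|H|\le(d-1)T+q+d^2+7d$.
\end{enumerate}
\end{lemma}

The nodes in (a) are the \emph{core nodes}. They force the values: $B_j$ gives $c_2,\dots,c_d$ the common value $1-x_h$, the nodes $B_3'$ and $B_2'$ pass this value from $c_2$ to $c_1$, and $A$ makes it $1/d$. The detour through $h'$ is needed because $c_1$ cannot be joined to $h$ in part $1$, where it lies in $A$. The element $c_2$ lies in core nodes of three different parts; this is where $d\ge3$ enters the proof.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,
  s/.style={draw,circle,inner sep=1.5pt,minimum size=7mm,fill=white},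
  b/.style={draw,rectangle,inner sep=2pt,minimum size=6.5mm,fill=black!10},
  l/.style={midway,fill=white,inner sep=1pt,font=\small}]
\draw[dashed,rounded corners] (-0.6,-0.5) rectangle (5.0,0.5);
\node at (-0.95,0) {$A$};
\node[s] (c1) at (0,0) {$c_1$};
\node[s] (c2) at (2.2,0) {$c_2$};
\node[s] (c3) at (4.4,0) {$c_3$};
\node[b] (hp) at (1.1,1.9) {$h'$};
\node[b] (h) at (3.3,1.9) {$h$};
\node[s] (o) at (5.6,1.9) {$o$};
\node[b] (h2) at (7.6,2.6) {$h_2$};
\node[b] (h3) at (7.6,0.6) {$h_3$};
\node[s] (g1) at (10,3.2) {$g_{1,0}$};
\node[s] (g3) at (10,2.0) {$g_{3,0}$};
\node[s] (g2) at (10,0.6) {$g_{2,0}$};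
\draw (hp)--(c1) node[l] {$B_2'$};
\draw (hp)--(c2) node[l] {$B_3'$};
\draw (h)--(c2) node[l] {$B_2$};
\draw (h)--(c3) node[l] {$B_3$};
\draw (h)--(o) node[l] {$O_1$};
\draw (o)--(h2) node[l] {$O_2$};
\draw (o)--(h3) node[l] {$O_3$};
\draw (h2)--(g1) node[l] {$\Gamma_{1,0}$};
\draw (h2)--(g3) node[l] {$\Gamma_{3,0}$};
\draw (h3)--(g2) node[l] {$\Gamma_{2,0}$};
\end{tikzpicture}
\caption{The start of the template for $d=3$. Circles are elements of value $\frac13$ and squares are elements of value $\frac23$. An edge is a node with exactly two elements, its first subscript being its part, and the dashed box is the part-$1$ node $A=\{c_1,c_2,c_3\}$. The core is $\{c_1,c_2,c_3,h,h'\}$; the elements $o,h_2,h_3$ link it to the first level $g_{1,0},g_{2,0},g_{3,0}$ of the chain.}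
\label{fig:core}
\end{figure}

\begin{proof}
We build a list of labeled elements, each with a value and one node in every part, and show at the end that different labels give different tuples. Until then a node is identified with the set of labels lying in it. A node is \emph{saturated} when the values in it sum to $1$.

\emph{Core, link and chain.} Besides the core nodes we use nodes $O_1,O_2,O_3$ and $\Gamma_{i,\ell}$ $(i\in[d],\ 0\le\ell\le T+1)$, all distinct, the first subscript being the part. The first elements of the list are given in the table; see also Figure~\ref{fig:core}. In every part for which the table names no node, the element gets a \emph{private} node, shared with no other element of the table.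
\begin{center}
\begin{tabular}{lll}
\hline
element & value & named nodes\\
\hline
$c_1$ & $1/d$ & $A$, $B_2'$\\
$c_2$ & $1/d$ & $A$, $B_2$, $B_3'$\\
$c_j$ $(3\le j\le d)$ & $1/d$ & $A$, $B_j$\\
$h$ & $1-1/d$ & $O_1$, $B_2,\dots,B_d$\\
$h'$ & $1-1/d$ & $B_2'$, $B_3'$\\
$o$ & $1/d$ & $O_1$, $O_2$, $O_3$\\
$h_2$ & $1-1/d$ & $O_2$, $\Gamma_{i,0}$ for all $i\ne2$\\
$h_3$ & $1-1/d$ & $O_3$, $\Gamma_{2,0}$\\
$g_{i,\ell}$ $(i\in[d],\ 0\le\ell\le T)$ & $1/d$ & $\Gamma_{i,\ell}$, and $\Gamma_{j,\ell+1}$ for all $j\ne i$\\
\hline
\end{tabular}
\end{center}
In each row the named nodes lie in different parts. The link $o,h_2,h_3$ serves to create in every part a node with sum $1-1/d$, from which the chain can start. Every node used in part $i$ is one of the $T+2$ nodes $\Gamma_{i,\ell}$ or contains one of the $d+5$ elements other than the $g_{i,\ell}$. So at most $T+d+7\le q-1$ nodes are used in each part, which makes the assignment possible, and at least $T'=q-d-8-T\ge0$ nodes in each part are unused.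

Reading the table by nodes, the core nodes are as in (a), and
\[
O_1=\{h,o\},\quad O_2=\{o,h_2\},\quad O_3=\{o,h_3\},\quad \Gamma_{2,0}=\{h_3,g_{2,0}\},\quad\Gamma_{i,0}=\{h_2,g_{i,0}\}\ (i\ne2),
\]
\[
\Gamma_{i,\ell}=\{g_{i,\ell}\}\cup\{g_{j,\ell-1}:j\ne i\}\ \ (1\le\ell\le T),\qquad\Gamma_{i,T+1}=\{g_{j,T}:j\ne i\}.
\]
Each of these nodes except $\Gamma_{i,T+1}$ contains either $d$ elements of value $1/d$ or one element of each of the values $1/d$ and $1-1/d$, so it is saturated. The nodes $\Gamma_{i,T+1}$ have sum $1-1/d$, private nodes have sum $1/d$ or $1-1/d$, and unused nodes have sum $0$.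

\emph{Completion.} Choose $T'$ unused nodes in each part and add $T'$ elements of value $1$, each through one chosen node of every part, so that every chosen node is used once. Now each part has at least $T'+T+1$ saturated nodes, hence at most $q-1-T'-T-1=d+6$ unsaturated ones. The \emph{residual} of a node, $1$ minus its current sum, is nonnegative. The residuals have the same total in every part, namely $q-1$ minus the sum of all values, because each element lies in one node of every part. While this total is positive, choose in each part a node with positive residual and add an element, a \emph{filler}, through these $d$ nodes, with value the least of their residuals. Each filler saturates at least one node, so the process stops after at most $d(d+6)$ fillers, and then all nodes are saturated. No element added during the completion enters a node that was already saturated. In particular the core nodes, the $O_i$ and the $\Gamma_{i,\ell}$ with $\ell\le T$ keep the contents listed above, which gives (a).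

\emph{The order.} Let $P$ consist of all elements outside $C$, in the order: $o$, $h_2$, $h_3$, the $g_{i,0}$, the $g_{i,1}$, \dots, the $g_{i,T}$, the elements of value $1$ added first in the completion, and the fillers in order of creation. The node required in (b) is $O_1$ for $o$, $O_2$ for $h_2$, $O_3$ for $h_3$, and $\Gamma_{i,\ell}$ for $g_{i,\ell}$. An added element of value $1$ is alone in its nodes. For a filler take a node that it saturated: no later filler enters it.

\emph{Distinctness.} Let $w$ be a real function on the labels with sum $0$ on every node. The core nodes give $w(c_j)=-w(h)$ for $j\ge2$, then $w(h')=-w(c_2)=w(h)$ and $w(c_1)=-w(h')=-w(h)$, and finally $-d\,w(h)=0$ from $A$. So $w=0$ on $C$, and by induction along the order in (b), $w=0$ on $P$. If two labels had the same tuple, the function equal to $1$ and $-1$ on them and $0$ elsewhere would have all node sums $0$. Hence the tuples are distinct, and $(H,x)$ is a template.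

\emph{Sizes.} $P$ contains the $d(T+1)$ chain elements and the $T'$ added elements of value $1$, and $d(T+1)+T'=(d-1)T+q-8$. The rest of $H$ consists of $d+5$ elements of the table and at most $d(d+6)$ fillers, so $|H|\le(d-1)T+q-8+d^2+7d+5$.
\end{proof}

In the template the core equations reduce to $d\,w(h)=0$. After lifting to $\mathbf G$ the paths in the core no longer close up, as in Example~\ref{ex:small}, and multiplication by $d$ is replaced by a sum of $d$ translation operators. Modulo $q$, a $q$th power of this sum is again multiplication by $d$. This is the only use of the assumption that $q$ is a prime larger than $d$.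

\begin{lemma}\label{lem:core}
Let $q>d$ be a prime and let $C$ be as in Lemma~\ref{lem:template}. Let $w$ be a real function on $\mathbf G$ vanishing outside $\bigcup_{\sigma\in C}E_\sigma$, whose sum is $0$ on every direction-$i$ line of color $\kappa$ such that $(i,\kappa)$ is a core node. Then $w=0$.
\end{lemma}

\begin{proof}
If a core node in part $i$ has two elements $\sigma,\sigma'$, then by Lemma~\ref{lem:color}(a),(c) the hypothesis reads $w(u+\tau_i(\sigma,\sigma'))=-w(u)$ for $u\in E_\sigma$. Put
\[
\theta_j=\tau_j(h,c_j)\quad(2\le j\le d),\qquad\theta_1=\theta_2+\tau_3(c_2,h')+\tau_2(h',c_1).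
\]
Then $E_h+\theta_j=E_{c_j}$ for all $j$. Using $B_j$ for $j\ge2$, and $B_2,B_3',B_2'$ in turn for $j=1$ (three changes of sign), we get
\begin{equation}\label{eq:flip}
w(u+\theta_j)=-w(u)\qquad(u\in E_h,\ 1\le j\le d).
\end{equation}
Let $u\in E_h$. The direction-$1$ line through $u+\theta_1\in E_{c_1}$ has the color of $A$, and its points in $\bigcup_{\sigma\in C}E_\sigma$ are $u+\theta_1+\tau_1(c_1,c_j)\in E_{c_j}$ for $1\le j\le d$. Put $\omega_j=\theta_1+\tau_1(c_1,c_j)-\theta_j$. Then $\varphi(\omega_j)=(c_1-h)+(c_j-c_1)-(c_j-h)=0$, so translation by $\omega_j$ permutes $E_h$. The $j$th point is $(u+\omega_j)+\theta_j$, so \eqref{eq:flip} turns the equation of this line into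
\[
\sum_{j=1}^dw(u+\omega_j)=0\qquad(u\in E_h).
\]
Let $\Theta_j$ be the permutation matrix of the translation by $\omega_j$ on $E_h$, and $\Theta=\sum_j\Theta_j$. The $\Theta_j$ commute, and $\Theta_j^q=I$ because $q\omega_j=0$. As $q$ is prime, all multinomial coefficients in the expansion of $\Theta^q$ other than those of the $\Theta_j^q$ are divisible by $q$. Hence $\Theta^q\equiv dI\pmod q$ entrywise, and $(\det\Theta)^q\equiv d^{|E_h|}\not\equiv0\pmod q$ since $q>d$. So $\Theta$ is invertible and $w=0$ on $E_h$. By \eqref{eq:flip}, $w=0$ on every $E_{c_j}$, and then $B_3'$ gives $w=0$ on $E_{h'}$.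
\end{proof}

\section{Many partial hypercubes with the same leftover}\label{sec:partial}

A \emph{partial hypercube} of order $t$ is a set $\Pi\subseteq[t]^d$ with no two cells on a common line. Its \emph{leftover} is $U=(U_1,\dots,U_d)$, where $U_i\subseteq[t]^{d-1}$ is the set of those $v_{-i}$ whose direction-$i$ line misses $\Pi$. Thus
\begin{equation}\label{eq:leftover}
S_i\mathbf 1_\Pi=1-\mathbf 1_{U_i}\qquad(1\le i\le d).
\end{equation}
If partial hypercubes with different leftovers were substituted into the construction of Example~\ref{ex:small}, many lines would be partly filled; the array that completes them would put new cells on these lines and spoil the propagation. With a common leftover every line is either full or empty. A common leftover is cheap: there are at most $2^{dm^{d-1}}$ leftovers of order $m$, which is negligible against $m^{m^{d-1}}$.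

We use three standard tools. \emph{Chernoff's inequality}: if $X$ is binomial with mean $D$ and $0<\epsilon\le1$, then $\Pr(|X-D|\ge\epsilon D)\le2e^{-\epsilon^2D/3}$. \emph{Hoeffding's inequality}: if $X_1,\dots,X_k$ are independent with values in $[0,t]$ and $\lambda>0$, then $\Pr(\sum X_a-\mathbb E\sum X_a\ge\lambda)\le e^{-2\lambda^2/(kt^2)}$. The third concerns hypergraphs, whose vertices we call \emph{points}. A hypergraph is $\rho$-uniform if every edge is a set of $\rho$ points; the degree of a point is the number of edges containing it; the codegree of two points is the number of edges containing both; a \emph{cover} is a set of edges whose union is the set of all points.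

\begin{theorem}[Pippenger; see {\cite[Theorem 4.7.1]{AS}}]\label{thm:pip}
For every integer $\rho\ge2$ and reals $K\ge1$, $\xi>0$ there are $\gamma>0$ and $D_0$ such that the following holds for all $N\ge D\ge D_0$. Every $\rho$-uniform hypergraph on $N$ points with all degrees positive, with $|\deg x-D|<\gamma D$ for all but at most $\gamma N$ points $x$, with $\deg x<KD$ for all $x$, and with all codegrees less than $\gamma D$, has a cover with at most $(1+\xi)N/\rho$ edges.
\end{theorem}

This theorem gives existence, and we need a count. The count follows by applying it inside a sparse random set of cells: if such a set usually contains a large partial hypercube, there must be many of them.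

\begin{lemma}\label{lem:many}
Let $0<\eta<\frac14$ and $s=\lceil(1-\eta)t^{d-1}\rceil$. For $t\ge t_0(d,\eta)$ the set $\mathcal M$ of partial hypercubes of order $t$ with exactly $s$ cells satisfies $\ln|\mathcal M|\ge(1-2\eta)\,t^{d-1}\ln t$.
\end{lemma}

\begin{proof}
Let $D=\lceil t^{\eta/2}\rceil$ and $p=D/t$, and let $W\subseteq[t]^d$ contain each cell independently with probability $p$. Consider the $d$-uniform hypergraph whose points are the $N=dt^{d-1}$ lines and whose edges are the cells of $W$, a cell being identified with the set of the $d$ lines through it. Let $\gamma,D_0$ be given by Theorem~\ref{thm:pip} for $\rho=d$, $K=2$, $\xi=\eta/d$. Decreasing $\gamma$ only strengthens the hypotheses, so we may assume $\gamma<1$.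

Each degree is binomial with mean $tp=D$, so it differs from $D$ by at least $\gamma D/2$ with probability at most $2e^{-\gamma^2D/12}$. Since $D$ grows as a power of $t$, we have $dt^{d-1}\cdot2e^{-\gamma^2D/12}\le\frac12$ for large $t$. So with probability at least $\frac12$ all degrees are within $\gamma D/2$ of $D$; in particular they are positive and less than $2D$. Two lines share at most one cell, so codegrees are at most $1<\gamma D$, and $N\ge D\ge D_0$, for large $t$. Hence with probability at least $\frac12$ some set of at most $(1+\xi)t^{d-1}$ cells of $W$ meets every line.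

Take such a cover and let $c(L)\ge1$ be the number of its cells on the line $L$. Each cell lies on $d$ lines, so $\sum_L(c(L)-1)\le d(1+\xi)t^{d-1}-dt^{d-1}=\eta t^{d-1}$. For each $L$ mark $c(L)-1$ of the cover cells on $L$, and delete all marked cells. No two remaining cells lie on a line. A cover has at least $N/d=t^{d-1}$ cells, so at least $(1-\eta)t^{d-1}$ cells remain, and hence at least $s$, their number being an integer. Any $s$ of them form a member of $\mathcal M$ inside $W$.

A given member of $\mathcal M$ lies in $W$ with probability $p^s$, so $|\mathcal M|\,p^s\ge\frac12$. As $D\le2t^{\eta/2}$,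
\[
\ln|\mathcal M|\ge s\ln\frac tD-\ln2\ge(1-\eta)t^{d-1}\Big(\big(1-\tfrac\eta2\big)\ln t-\ln2\Big)-\ln2
\]
for large $t$. Since $(1-\eta)(1-\eta/2)>1-2\eta$, the claim follows.
\end{proof}

For the absorption step the leftover must be not only small but evenly spread. A \emph{plane} is obtained by fixing all coordinates but two. A member of $\mathcal M$ may miss a plane entirely, and we need the leftover to take a small share of the lines in \emph{every} plane. To gain concentration we assemble a partial hypercube of order $m=kt$ from independent blocks of order $t$, so that each plane meets $k$ of them.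

\begin{lemma}\label{lem:leftover}
Let $0<\eta<\frac14$, $t\ge t_0(d,\eta)$, and let $k\ge1$ and $m=kt$ satisfy $\binom d2m^{d-2}e^{-2\eta^2k}\le\frac12$. Then there is $U=(U_1,\dots,U_d)$ with $U_i\subseteq[m]^{d-1}$ such that:
\begin{enumerate}
\item[(a)] for all $i\ne j$ and all fixed values of $v_l$ $(l\ne i,j)$, $\ \#\{v_j:v_{-i}\in U_i\}\le2\eta m$; hence $|U_i|\le2\eta m^{d-1}$;
\item[(b)] the set $\mathcal P_U$ of partial hypercubes of order $m$ with leftover exactly $U$ is nonempty, and
\[
\ln|\mathcal P_U|\ge m^{d-1}\big((1-2\eta)\ln t-(d+1)\ln2\big).
\]
\end{enumerate}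
\end{lemma}

\begin{proof}
Identify $[m]$ with $\mathbb Z_k\times[t]$, so that a cell is a pair $(a,b)\in\mathbb Z_k^d\times[t]^d$. Let $\Lambda=\{a\in\mathbb Z_k^d:\sum_ia_i=0\}$, so $|\Lambda|=k^{d-1}$. For a family $(\Pi_a)_{a\in\Lambda}$ in $\mathcal M$ let $\Pi=\{(a,b):a\in\Lambda,\ b\in\Pi_a\}$. Different families give different $\Pi$. Two cells of $\Pi$ on a direction-$i$ line agree in $a_j$ for $j\ne i$, hence have the same $a$, and then the same $b$ because $\Pi_a$ is a partial hypercube. So $\Pi$ is a partial hypercube.

Choose the $\Pi_a$ independently and uniformly from $\mathcal M$. Fix $\{i,j\}$ and the coordinates $(a_l,b_l)$ for $l\ne i,j$; this defines a plane. Its direction-$i$ lines are indexed by $v_j\in[m]$, and each contains at most one cell of $\Pi$. So the number of these lines missed by $\Pi$ is $m$ minus the number of cells of $\Pi$ in the plane, and the same number counts the missed direction-$j$ lines. Exactly $k$ elements $a\in\Lambda$ have the prescribed $a_l$, so this number is $\sum_aX_a$ over these $k$ blocks, where $X_a$ is $t$ minus the number of cells of $\Pi_a$ in the plane of $[t]^d$ given by the $b_l$. The $X_a$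 are independent and lie in $[0,t]$. Permuting the values of a coordinate maps $\mathcal M$ onto itself, and such permutations act transitively on the $t^{d-2}$ planes parallel to the given one. These planes partition the $s$ cells of $\Pi_a$, so each contains $s/t^{d-2}$ cells in expectation, and $\mathbb EX_a=t-s/t^{d-2}\le\eta t$. Hoeffding's inequality with $\lambda=\eta kt$ gives $\Pr(\sum_aX_a\ge2\eta m)\le e^{-2\eta^2k}$.

There are $\binom d2m^{d-2}$ planes, so for at least half of the $|\mathcal M|^{k^{d-1}}$ families the leftover of $\Pi$ satisfies (a); the bound on $|U_i|$ follows by summing over $m^{d-2}$ parallel planes. There are at most $2^{dm^{d-1}}$ possible leftovers. Let $U$ be the most frequent one among these families. By Lemma~\ref{lem:many},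
\[
\ln|\mathcal P_U|\ge k^{d-1}(1-2\eta)t^{d-1}\ln t-\ln2-dm^{d-1}\ln2,
\]
which gives (b).
\end{proof}

\section{Assembling vertices}\label{sec:assembly}

\subsection{The main part}

Fix a prime $q\ge d+8$, an integer $T$ and a template $H=C\sqcup P$ as in Lemma~\ref{lem:template}, let $M=q^{d-1}$, and fix $\eta$ with
\begin{equation}\label{eq:eta}
0<\eta<\tfrac14,\qquad2\eta\,(q-1)(d-1)\le2^{-d}.
\end{equation}
For large $n$ put
\[
k=\lceil(\ln n)^2\rceil,\qquad t=\lfloor n/(Mk)\rfloor,\qquad m=kt,\qquad r=n-Mm .
\]
Then $0\le r<Mk=o(n)$, so $Mm=n(1-o(1))$, and $\ln t=(1+o(1))\ln n$. Moreover $\binom d2n^{d-2}e^{-2\eta^2(\ln n)^2}\to0$, so Lemma~\ref{lem:leftover} applies and provides $U$ and $\mathcal P_U$. We also assume that $n$ is so large that $qr\le Mm/2$.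

As index set in coordinate $i$ take $(G_i\times[m])\sqcup R$ with $|R|=r$. Indices in $R$ are \emph{new} and the others are \emph{old}. A cell with only old indices is written $(u,v)\in\mathbf G\times[m]^d$. A line is \emph{new} if one of its fixed coordinates is new, and \emph{old} otherwise. An old line of direction $i$ is given by $(u_{-i},v_{-i})$, has the \emph{color} $\varphi_i(u_{-i})$, and consists of $Mm$ cells with only old indices and $r$ cells with a new index in position $i$.

Fix $\Pi^*\in\mathcal P_U$. Let $\Pi_u=\Pi^*$ for $\varphi(u)\in C$, and for each $u$ with $\varphi(u)\in P$ choose an arbitrary $\Pi_u\in\mathcal P_U$. Define the array $\hat x$ by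
\[
\hat x(u,v)=x_{\varphi(u)}\,\mathbf 1[v\in\Pi_u]\quad\text{if }\varphi(u)\in H,
\]
and $\hat x=0$ on all other cells, including all cells with a new index. Its sum is $0$ on new lines, and on old lines of color $0$ because no element of $H$ has a coordinate $0$. On an old direction-$i$ line of color $\kappa\ne0$, Lemma~\ref{lem:color}(a) and \eqref{eq:leftover} give the sum
\[
\sum_{\sigma\in H,\ \sigma_i=\kappa}x_\sigma\,\mathbf 1[v_{-i}\notin U_i]=\mathbf 1[v_{-i}\notin U_i].
\]
Call a line \emph{saturated} if it is old, of nonzero color, and has $v_{-i}\notin U_i$. Thus $\hat x$ has sum $1$ on saturated lines and $0$ on all others. The set of saturated lines does not depend on the choice of the $\Pi_u$, and all $d$ lines through a cell of $\operatorname{supp}\hat x$ are saturated, as they have positive sum.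

Let $\mathcal Y$ be the polytope of nonnegative arrays with sum $0$ on saturated lines and $1$ on all other lines; it is of the form $\Omega(\mu)$. We do not need to know its vertices. It is enough to know that it is nonempty.

\subsection{Absorbing the unsaturated lines}

The last step of the absorption asks for a nonnegative array with prescribed, nearly constant line sums. The next lemma reduces this to finding a signed one.

\begin{lemma}\label{lem:positive}
Let $\lambda\ge0$ and $\beta\ge2^{d-1}\lambda$. If all line sums of a real array $F$ on $[m]^d$ lie in $[\beta-\lambda,\beta]$, then there is a nonnegative array $Z$ on $[m]^d$ with the same line sums as $F$.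
\end{lemma}

\begin{proof}
Let $\mathsf A_i$ be the operator that replaces each entry by the average over its direction-$i$ line: $(\mathsf A_iF)(v)=\frac1m(S_iF)(v_{-i})$. The $\mathsf A_i$ commute and $S_i(I-\mathsf A_i)=0$. Hence $\prod_i(I-\mathsf A_i)F$ is a null array, and
\[
Z=F-\prod_{i=1}^d(I-\mathsf A_i)F=\sum_{\emptyset\ne J\subseteq[d]}(-1)^{|J|+1}\Big(\prod_{i\in J}\mathsf A_i\Big)F
\]
has the same line sums as $F$. (In two dimensions $Z$ would be the row average plus the column average minus the overall average.) For $j\in J$ each entry of $(\prod_{i\in J}\mathsf A_i)F$ is an average of entries of $\mathsf A_jF$, so it lies in $[\frac{\beta-\lambda}m,\frac\beta m]$. There are $2^{d-1}$ sets $J$ of odd size and $2^{d-1}-1$ nonempty sets of even size, so $mZ\ge2^{d-1}(\beta-\lambda)-(2^{d-1}-1)\beta=\beta-2^{d-1}\lambda\ge0$.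
\end{proof}

An array in $\mathcal Y$ lives on cells all of whose lines are unsaturated. Lines of color $0$ are unsaturated, and every old line of nonzero color passes over a point $u$ at which all other colors are $0$. So we spread the demand of a missed line evenly over the $m$ cells above that point. This places a small load on lines of color $0$, small on each of them because $U$ is evenly spread. New lines are treated in the same spirit. The remaining demand of the lines of color $0$ is then met on the cells over $E_0$.

\begin{lemma}\label{lem:absorb}
The polytope $\mathcal Y$ is nonempty.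
\end{lemma}

\begin{proof}
Define $f(d)=0$, $f(b)=\dfrac{1-rf(b+1)}{Mm}$ for $b=d-1,\dots,2$, and $f(1)=\dfrac{q(1-rf(2))}{Mm}$. Since $r\le Mm$, downward induction gives $0\le f(b)\le\frac1{Mm}$ for $b\ge2$: if this holds for $b+1$, then $0\le rf(b+1)\le1$. Hence $0\le f(1)\le\frac q{Mm}$, and $\beta=1-rf(1)$ satisfies $\beta\ge\frac12$ because $qr\le Mm/2$. Let $Z\ge0$ be an array on $[m]^d$, to be chosen, and define $y$ as follows.
\begin{enumerate}
\item[(i)] On a cell with $b\ge2$ new indices, $y=f(b)$.
\item[(ii)] On a cell with exactly one new index, in position $i$: $y=f(1)$ if $\varphi_i(u_{-i})=0$, and $y=0$ otherwise.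
\item[(iii)] On $(u,v)$ with $\varphi_i(u)\ne0$ for exactly one $i$: $y=\frac1m\mathbf 1[v_{-i}\in U_i]$.
\item[(iv)] On $(u,v)$ with $\varphi(u)=0$: $y=Z(v)$.
\item[(v)] On $(u,v)$ with at least two nonzero colors: $y=0$.
\end{enumerate}
We compute the sum of $y$ on a line of direction $j$.

\emph{New line with $b\ge2$ new fixed coordinates.} The $Mm$ old values of the free index give cells with $b$ new indices, and the $r$ new values give cells with $b+1$. The sum is $Mm\,f(b)+rf(b+1)=1$.

\emph{New line with exactly one new fixed coordinate, in position $i\neq j$.} As the free old index $(u_j,v_j)$ varies, the condition $\varphi_i(u_{-i})=0$ prescribes the entry $u_{ji}$ and nothing else, so it holds for $Mm/q$ values. The sum is $\frac{Mm}qf(1)+rf(2)=1$.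

\emph{Old line of color $\kappa\ne0$.} The cells with a new index carry $0$ by (ii). Among the others, by (v) only those over the unique $u$ on the line with $\varphi_i(u)=0$ for all $i\ne j$ contribute, and by (iii) they give $m\cdot\frac1m\mathbf 1[v_{-j}\in U_j]$. This is $0$ on a saturated line and $1$ on an unsaturated one.

\emph{Old line of color $0$.} The cells with a new index give $rf(1)=1-\beta$. The unique $u$ with $\varphi(u)=0$ gives $(S_jZ)(v_{-j})$. For each $i\ne j$ and each of the $q-1$ colors $\kappa\ne0$, the unique $u$ with $\varphi_i(u)=\kappa$ and all other colors $0$ gives $\frac1m\#\{v_j:v_{-i}\in U_i\}$. So the sum is $1$ if and only if $(S_jZ)(v_{-j})=\beta-\lambda_j(v_{-j})$, where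
\[
\lambda_j(v_{-j})=\frac{q-1}m\sum_{i\ne j}\#\{v_j:v_{-i}\in U_i\}.
\]
By Lemma~\ref{lem:leftover}(a) and \eqref{eq:eta}, $0\le\lambda_j\le2\eta(q-1)(d-1)\le2^{-d}$.

It remains to find $Z\ge0$ with $S_jZ=\beta-\lambda_j$ for all $j$. As $\beta\ge\frac12=2^{d-1}\cdot2^{-d}$, Lemma~\ref{lem:positive} with $\lambda=2^{-d}$ shows that a signed solution $F$ suffices. The array $\frac1m\sum_i\mathbf 1[v_{-i}\in U_i]$ has direction-$j$ sums $\frac{\lambda_j}{q-1}+\mathbf 1_{U_j}$, the last term coming from $i=j$. To cancel it we need one array whose direction-$j$ sums are $\mathbf 1_{U_j}$ for all $j$ at once, and by \eqref{eq:leftover} the array $\frac1m-\mathbf 1_{\Pi^*}$ has this property. So put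
\[
F(v)=\frac\beta m-\frac{q-1}m\sum_{i=1}^d\mathbf 1[v_{-i}\in U_i]+(q-1)\Big(\frac1m-\mathbf 1[v\in\Pi^*]\Big).
\]
Then $S_jF=\beta-\lambda_j-(q-1)\mathbf 1_{U_j}+(q-1)\mathbf 1_{U_j}=\beta-\lambda_j$, as required.
\end{proof}

\subsection{Rigidity}

Fix a vertex $y^*$ of $\mathcal Y$ and put $z=\hat x+y^*$. It is nonnegative with all line sums $1$, so $z\in\Omega_n^d$. Being nonnegative with sum $0$ there, $y^*$ vanishes on saturated lines.

\begin{lemma}\label{lem:rigid}
The array $z$ is a vertex of $\Omega_n^d$, and different choices of $(\Pi_u)_{\varphi(u)\in P}$ give different $z$.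
\end{lemma}

\begin{proof}
Let $w$ be a null array supported in $\operatorname{supp}z$. On a saturated line $w$ is supported in $\operatorname{supp}\hat x$.

\emph{Core.} Fix $v\in\Pi^*$, and let $w_v(u)=w(u,v)$ if $\varphi(u)\in C$ and $w_v(u)=0$ otherwise. Let $(i,\kappa)$ be a core node and consider an old direction-$i$ line $(u_{-i},v_{-i})$ of color $\kappa$. It is saturated, because $\kappa\neq0$ and $v\in\Pi^*$ gives $v_{-i}\notin U_i$. A cell $(u',v')$ of $\operatorname{supp}\hat x$ on it has $\varphi(u')$ in the node $(i,\kappa)$, which is contained in $C$. So $v'\in\Pi^*$ and $v'_{-i}=v_{-i}$, whence $v'=v$; conversely, each cell $(u',v)$ of the line with $\varphi(u')\in C$ is in $\operatorname{supp}\hat x$. Thus the sum of $w$ on this line, which is $0$, equals the sum of $w_v$ on the line $u_{-i}$ of $\mathbf G$. By Lemma~\ref{lem:core}, $w_v=0$. Hence $w$ vanishes on all cells of $\operatorname{supp}\hat x$ over points $u$ with $\varphi(u)\in C$.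

\emph{Propagation.} Go through $p\in P$ in the order of Lemma~\ref{lem:template}(b), and suppose that $w$ vanishes on the cells of $\operatorname{supp}\hat x$ over all $u$ for which $\varphi(u)$ is in $C$ or precedes $p$. Let $u\in E_p$, $v\in\Pi_u$, and let $(i,p_i)$ be the node provided by (b). The direction-$i$ line through $(u,v)$ is saturated. By Lemma~\ref{lem:color}(a), $u$ is the only point of $E_p$ on its direction-$i$ line in $\mathbf G$, and $v$ is the only cell of $\Pi_u$ on its direction-$i$ line in $[m]^d$. So every other cell of $\operatorname{supp}\hat x$ on the line lies over a point $u'$ with $\varphi(u')$ another element of the node, and $w$ vanishes there. Therefore $w(u,v)=0$.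

Thus $w=0$ on $\operatorname{supp}\hat x$, so $w$ is a null array supported in $\operatorname{supp}y^*$, which is rigid by Lemma~\ref{lem:vertex}(a). Hence $w=0$, and $z$ is a vertex.

\emph{Distinctness.} Let $\varphi(u)\in P$. We claim that $\Pi_u=\{v:z(u,v)>0,\ v_{-1}\notin U_1\}$. Every $v\in\Pi_u$ has $v_{-1}\notin U_1$. For $v$ with $v_{-1}\notin U_1$ the direction-$1$ line through $(u,v)$ has nonzero color and is saturated, so $z(u,v)=\hat x(u,v)$, which is positive exactly when $v\in\Pi_u$.
\end{proof}

\section{The count}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:alpha}]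
The upper bound is Proposition~\ref{prop:upper}. For the lower bound we count the vertices $z$ of Lemma~\ref{lem:rigid} and bound their supports, first for any admissible $q,T,\eta$.

By Lemma~\ref{lem:color}(b) there are $|P|M^{d-1}/q$ points $u$ with $\varphi(u)\in P$. By Lemmas~\ref{lem:rigid} and~\ref{lem:leftover}(b), the number $V^*$ of vertices constructed satisfies
\begin{equation}\label{eq:count}
\ln V^*\ge\frac{|P|}q(Mm)^{d-1}\big((1-2\eta)\ln t-(d+1)\ln2\big)=\frac{|P|}q\,(1-2\eta-o(1))\,n^{d-1}\ln n .
\end{equation}

A partial hypercube of order $m$ has at most $m^{d-1}$ cells, so $|\operatorname{supp}\hat x|\le|H|\frac{M^{d-1}}qm^{d-1}\le\frac{|H|}qn^{d-1}$. By Lemma~\ref{lem:vertex}(c), $|\operatorname{supp}y^*|$ is at most the number of unsaturated lines. These are the new lines, $dn^{d-1}-d(Mm)^{d-1}=o(n^{d-1})$ in number; the old lines of color $0$, of which there are $d\frac{M^{d-1}}qm^{d-1}\le\frac dqn^{d-1}$; and old lines with $v_{-i}\in U_i$, at most $dM^{d-1}\cdot2\eta m^{d-1}\le2d\eta\,n^{d-1}$. With Lemma~\ref{lem:template}(c),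
\begin{equation}\label{eq:supp}
|\operatorname{supp}z|\le\Big(\frac{(d-1)T+q+d^2+8d}q+2d\eta+o(1)\Big)n^{d-1}.
\end{equation}

Given $\alpha\in(1,d]$, let $q$ be a large prime and
\[
T=\Big\lfloor\frac{(\alpha-1)q-d^2-8d-1}{d-1}\Big\rfloor .
\]
Since $\alpha>1$, we have $T\ge0$ for large $q$. Since $\alpha\le d$ and $(d-1)(d+8)=d^2+7d-8\le d^2+8d+1$, we have $T\le q-\frac{d^2+8d+1}{d-1}\le q-d-8$. So $T$ is admissible in Lemma~\ref{lem:template}. Let $\eta$ satisfy \eqref{eq:eta} and $2d\eta\le\frac1{2q}$. The numerator in \eqref{eq:supp} is at most $\alpha q-1$, so $|\operatorname{supp}z|\le(\alpha-\frac1{2q}+o(1))n^{d-1}\le\alpha n^{d-1}$ for large $n$, for all the vertices constructed. Thus $V_\alpha(n,d)\ge V^*$. Rounding down in the definition of $T$ loses at most $d-1$ in $(d-1)T$, so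
\[
|P|\ge(d-1)T+q-8\ge(\alpha-1)q-d^2-8d-1-(d-1)+q-8=\alpha q-d^2-9d-8 .
\]
Now \eqref{eq:count} gives
\[
\liminf_{n\to\infty}\frac{\ln V_\alpha(n,d)}{n^{d-1}\ln n}\ge\Big(\alpha-\frac{d^2+9d+8}q\Big)(1-2\eta).
\]
For given $q$ the number $\eta>0$ may be taken arbitrarily small, and $q$ may be an arbitrarily large prime. So the lower limit is at least $\alpha$, which proves the first assertion.

For the second, let $\varepsilon\in(0,d-1)$, so that $d-\varepsilon\in(1,d)$. Since $V(n,d)=V_d(n,d)$, the first assertion for $\alpha=d-\varepsilon$ and for $\alpha=d$ gives $\ln V_{d-\varepsilon}(n,d)-\ln V(n,d)=-(\varepsilon+o(1))\,n^{d-1}\ln n$.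
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $d=2$ the Birkhoff theorem gives $V(n,2)=n!$, so $c_2=1$. For $d\ge3$ we have $V(n,d)=V_d(n,d)$ by Proposition~\ref{prop:upper}, and the claim is the case $\alpha=d$ of Theorem~\ref{thm:alpha}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{PT}
Vladimir N. Potapov and Anna A. Taranenko, \emph{Asymptotic bounds on the numbers of vertices of polytopes of polystochastic matrices}, arXiv:2406.14160 (2024).

\end{thebibliography}
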